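
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}


\title{Definable bases in free solvable groups\\ and logically perfect varieties}

\begin{abstract}
A variety is logically perfect if, in each of its finitely generated free algebras, two finite tuples with the same first-order type are always conjugate under an automorphism. We prove that for every $d\ge 2$ the variety of solvable groups of derived length $d$ is logically perfect, which answers a question of B.~Plotkin. The proof shows more: if $n,d\ge2$, a single first-order formula defines the set of bases of the free group $S_{n,d}$ of rank $n$ in this variety. Consequently every type of a finite tuple realized in $S_{n,d}$ is isolated. Moreover, the $\emptyset$-definable relations of $S_{n,d}$ are exactly the automorphism-invariant arithmetical ones. The definability of bases fails when $d=1$ or $n=1$.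
\end{abstract}

\section{The question and the results}

\subsection{Types and automorphisms}

Fix an infinite set of variables and let $\Gamma$ be the collection of its finite subsets. For a variety $\Theta$ of algebras and $X\in\Gamma$, let $W(X)$ be the free algebra of $\Theta$ on $X$. A \emph{point} of an algebra $H\in\Theta$ is a homomorphism $\mu:W(X)\to H$; it is the same thing as the tuple $(\mu(x))_{x\in X}$. The \emph{type} $\mathrm{LKer}(\mu)$ of $\mu$ is the set of all first-order formulas in the language of $\Theta$, with free variables among $X$, that hold in $H$ when each $x\in X$ is interpreted as $\mu(x)$. For groups the language is the ordinary first-order language of groups.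

Automorphisms preserve the truth of formulas. So if $\nu=\sigma\circ\mu$ for an automorphism $\sigma$ of $H$, then $\mathrm{LKer}(\mu)=\mathrm{LKer}(\nu)$. The algebra $H$ is called \emph{logically homogeneous} if the converse holds: for every $X\in\Gamma$ and all points $\mu,\nu:W(X)\to H$ with the same type there is an automorphism $\sigma$ of $H$ with $\sigma\circ\mu=\nu$. The variety $\Theta$ is \emph{logically perfect} if all its free algebras $W(X)$, $X\in\Gamma$, are logically homogeneous.

Plotkin \cite{Plotkin} quotes that the varieties of all groups, of abelian groups, and of nilpotent groups of class $c$ are logically perfect. He asks whether the variety of solvable groups of derived length $d>1$, that is, of all groups $G$ with $G^{(d)}=1$, is logically perfect. The answer is yes.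

\begin{theorem}\label{thm:perfect}
For every $d\ge 2$ the variety of all groups $G$ with $G^{(d)}=1$ is logically perfect.
\end{theorem}

\subsection{Bases}

Let $F$ be the free group on $x_1,\dots,x_n$ and put $S_{n,d}=F/F^{(d)}$, the free group of rank $n$ in the variety $G^{(d)}=1$. A \emph{basis} of $S_{n,d}$ is an $n$-tuple $y=(y_1,\dots,y_n)$ such that $x_i\mapsto y_i$ extends to an automorphism. ``Definable'' means definable by a first-order formula in the language of groups, and ``$\emptyset$-definable'' means definable without parameters.

Suppose that some formula $\varphi(y)$ defines the bases. If a tuple can be written as $(w_1(y),\dots,w_m(y))$ for some basis $y$, this fact is expressed by one formula, which then belongs to the type of the tuple and determines its orbit. So definability of bases implies homogeneity. It is a much stronger property, and one should not expect it too readily. In $\mathbb Z$ the bases are $1$ and $-1$. A formula in one variable can test a nonzero integer only by finitely many divisibility conditions, and if $N$ is a multiple of all the moduli involved, then $1+N$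 passes the same tests as $1$ (see Theorem~\ref{thm:strong}(3)). The group $\mathbb Z$ is homogeneous, but infinitely many formulas are needed to single out the orbit $\{1,-1\}$. As soon as $n,d\ge2$, the situation changes: the group can speak about integers with their multiplication, and one formula suffices.

\begin{theorem}\label{thm:bases}
Let $n,d\ge 2$. There is a first-order formula $\varphi(y_1,\dots,y_n)$ such that $S_{n,d}\models\varphi(y)$ if and only if $y$ is a basis of $S_{n,d}$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:perfect} from Theorem~\ref{thm:bases}]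
Let $H=W(Y)$ with $|Y|=n$, and let $\mu,\nu:W(X)\to H$ have the same type. If $n=0$, then $H$ is trivial.

Let $n=1$, so $H=\mathbb Z$, and let $u,v\in\mathbb Z^X$ be the tuples of values of $\mu$ and $\nu$. The relations $\sum m_xx=0$ and the divisibilities $m\mid x$ are expressed by formulas, so the same ones hold for $u$ and $v$. In particular $u=0$ if and only if $v=0$, and then there is nothing to prove. If $u\neq0$, then $v\ne0$ is orthogonal to the lattice of integer relations of $u$, which has rank $|X|-1$. Hence $v=\lambda u$ with $\lambda\in\mathbb Q^*$. The divisibilities give $\gcd(u)=\gcd(v)$, so $\lambda=\pm1$, and multiplication by $\lambda$ is the required automorphism.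

Let $n\ge2$. Choose a basis $y^0$ of $H$ and words $w_x$ with $\mu(x)=w_x(y^0)$. The formula $\exists y\,\bigl(\varphi(y)\wedge\bigwedge_{x\in X}x=w_x(y)\bigr)$ belongs to $\mathrm{LKer}(\mu)=\mathrm{LKer}(\nu)$. So there is a basis $y'$ with $\nu(x)=w_x(y')$ for all $x\in X$, and the automorphism $\sigma$ with $y^0\mapsto y'$ satisfies $\sigma\circ\mu=\nu$.
\end{proof}

The same method gives a full description of definability in $S_{n,d}$. A relation $P\subseteq S_{n,d}^m$ is called \emph{arithmetical} if the set of $m$-tuples of words in $x_1,\dots,x_n$ whose values lie in $P$ is arithmetical, that is, definable in $(\mathbb N;+,\cdot)$ after words are coded by numbers.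

\begin{theorem}\label{thm:strong}
Let $n,d\ge2$ and $S=S_{n,d}$.
\begin{enumerate}
\item[(1)] The type of every finite tuple of $S$ is isolated by one formula, which defines its $\mathrm{Aut}(S)$-orbit. Hence $S$ is atomic and is the prime model of its theory.
\item[(2)] A relation $P\subseteq S^m$ is $\emptyset$-definable if and only if it is $\mathrm{Aut}(S)$-invariant and arithmetical.
\item[(3)] The condition $n,d\ge2$ is sharp in the following sense: for $n,d\ge1$ with $d=1$ or $n=1$, the set of bases of $S_{n,d}$ is not $\emptyset$-definable.
\end{enumerate}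
\end{theorem}

\subsection{Conventions}

We write $[g,h]=g^{-1}h^{-1}gh$. From now on, except in the proof of Theorem~\ref{thm:strong}(3), $n,d\ge2$ and
\[
S=S_{n,d},\qquad A=S^{(d-1)},\qquad \bar S=S/A=S_{n,d-1},\qquad A_0=S/S'\cong\mathbb Z^n .
\]
Bars denote images in $\bar S$. The group $A$ is an abelian normal subgroup of $S$. We write it additively, as a right $\mathbb Z[\bar S]$-module with $a\cdot g=g^{-1}ag$. Then $[a,g]=a^{-1}\cdot g^{-1}ag$ becomes
\begin{equation}\label{eq:comm}
[a,g]=a(g-1)\qquad(a\in A,\ g\in S).
\end{equation}
An element of $S$ occurring in a group ring always means its image there. For $r\in\mathbb Z[\bar S]$ we put $Ar=\{ar:a\in A\}$. This is a subgroup of $A$, in general not a submodule. For instance, $A(g-1)=\{[a,g]:a\in A\}$.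

\section{The smallest case}\label{sec:toy}

Let $n=d=2$, so that $S$ is the free metabelian group of rank two, $A=S'$ and $\bar S=A_0=\mathbb Z^2$. We show here how bases are recognized, assuming that the group can handle integers; the facts quoted from later sections are proved there.

\subsection*{A criterion for bases}
By the Magnus embedding (Lemma~\ref{lem:magnus}), $A$ is isomorphic to the module of pairs $(f_1,f_2)\in\mathbb Z[A_0]^2$ with $(x_1-1)f_1+(x_2-1)f_2=0$, and by \eqref{eq:c0} the commutator $[x_1,x_2]$ corresponds to $(x_2-1,\,-(x_1-1))$. Since $x_1-1$ and $x_2-1$ are non-associate primes of the factorial ring $\mathbb Z[A_0]$, every such pair is a multiple of this one. So $A$ is a free module of rank one, generated by $[x_1,x_2]$. It follows that \emph{$y=(y_1,y_2)$ is a basis of $S$ if and only if}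
\begin{itemize}
\item[(i)] $\bar y_1,\bar y_2$ generate $A_0$, and
\item[(ii)] every $c'\in A$ has the form $c'=[y_1,y_2]\,f(\bar y_1,\bar y_2)$ with a Laurent polynomial $f$ over $\mathbb Z$.
\end{itemize}
A basis has these properties because $x$ has them. Conversely, by (ii), $\langle y\rangle$ contains $A$, since it contains $[y_1,y_2]$ and its conjugates by elements of $\langle y\rangle$. With (i) we get $\langle y\rangle=S$, so $x_i\mapsto y_i$ is a surjective endomorphism, and $S$ is Hopfian (Lemma~\ref{lem:hopf}).

\subsection*{The difficulty and the trick}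
In (ii) we quantify over $f$, which is not an element of $S$. For a fixed $f$, say $f=\bar y_1^{\,k}$, the equation $c'=cf(\bar y)$ is just $c'=y_1^{-k}cy_1^k$. We need one formula in which $k$, and more generally a number coding $f$, is a \emph{variable}. The idea is to replace the action of $y_1$ by multiplication with integers, modulo $y_1-M$. Assume that $\bar y_1,\bar y_2$ generate $A_0$, and let $c,c'\in A$ and $k\ge0$. Then
\begin{equation}\label{eq:toy}
c'=c\,y_1^k\iff c'-M^kc\in A(y_1-M)\ \text{ for all integers } M\ge1 .
\end{equation}
Here $A(y_1-M)=\{y_1^{-1}ay_1\cdot a^{-M}:a\in A\}$. For $k=2$ the implication ``$\Rightarrow$'' is the identity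
\[
y_1^{-2}cy_1^{2}\cdot c^{-M^2}=y_1^{-1}by_1\cdot b^{-M},\qquad b=y_1^{-1}cy_1\cdot c^M ,
\]
which is $c(y_1^2-M^2)=c(y_1+M)(y_1-M)$ in module notation. In general $y_1^k-M^k$ is a multiple of $y_1-M$. Conversely, suppose that the right side of \eqref{eq:toy} holds, and put $v=c'-cy_1^k$. Then $v\in A(y_1-M)$ for all $M\ge1$. Identify $A$ with $\mathbb Z[A_0]=\mathbb Z[\bar y_1^{\pm1},\bar y_2^{\pm1}]$. The Laurent polynomial $v$ vanishes at $\bar y_1=M$ for every $M\ge1$, so $v=0$.

The right side of \eqref{eq:toy} involves only integers, their arithmetic, and integer multiples of elements of $A$. If the group can define these, then $k$ has become a variable.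

\subsection*{What the general proof has to add}
\begin{itemize}
\item Integers with multiplication inside $S$, and the relation $c'=kc$ with variable $k$ (Section~\ref{sec:arith}).
\item Words of variable length in $y$, at least modulo $A$; this also expresses (i) (Section~\ref{sec:words}).
\item The relation $c'=cf(\bar y)$ for variable $f\in\mathbb Z[F]$ (Section~\ref{sec:action}). For $d=2$ one evaluates all $\bar y_i$ at integers, as above. For $d\ge3$ the ring $\mathbb Z[\bar S]$ is not commutative and this is no longer possible. We evaluate one carefully chosen element at a time, and we code whole sequences of elements of $A$ by a Chinese remainder theorem whose moduli are ring elements.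
\item A substitute for the free generator $[x_1,x_2]$, since in general we have no free generators of $A$ at hand (Section~\ref{sec:proofA}).
\end{itemize}

\section{The last derived term as a module}\label{sec:module}

The lemmas of this section and the next hold for all $n,d\ge2$. When $d\ge3$ we also apply them to $\bar S=S_{n,d-1}$ in place of $S$.

The subgroups $F^{(i)}$ are free. None of them is abelian, since otherwise $F$ would be solvable, whereas it maps onto the two-generated simple group $\mathrm{Alt}(5)$. Hence $F^{(i)}/F^{(i+1)}$ is free abelian of rank at least $2$. In particular, $A\ne0$ and all groups $S_{n,m}$ are torsion-free.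

\begin{lemma}[Magnus embedding]\label{lem:magnus}
There is a map $D:S\to\mathbb Z[\bar S]^n=\bigoplus_i e_i\mathbb Z[\bar S]$ with $D(x_i)=e_i$ and
\begin{equation}\label{eq:fox}
D(gh)=D(g)h+D(h),\qquad g-1=\sum_i(x_i-1)D_i(g)\ \text{ in }\mathbb Z[\bar S].
\end{equation}
Its restriction $\partial:A\to\mathbb Z[\bar S]^n$ is an injective homomorphism of right modules, and $\partial A$ is the kernel of the homomorphism $\mathbb Z[\bar S]^n\to\mathbb Z[\bar S]$, $e_if\mapsto(x_i-1)f$. In particular $\mathbb Z[\bar S]^n/\partial A$ is torsion-free as an abelian group.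
\end{lemma}

\begin{proof}
The augmentation ideal $IF$ of $\mathbb Z[F]$ is a free right module on the $x_i-1$. So every $g\in F$ has unique coefficients with $g-1=\sum(x_i-1)\hat D_i(g)$ in $\mathbb Z[F]$. From $gh-1=(g-1)h+(h-1)$ we get $\hat D(gh)=\hat D(g)h+\hat D(h)$. Let $R=F^{(d-1)}$, so that $F/R=\bar S$ and $R'=F^{(d)}$, and let $D$ be the reduction of $\hat D$ to $\mathbb Z[\bar S]^n$. Then \eqref{eq:fox} holds on $F$. On $R$, whose elements become $1$ in $\bar S$, $D$ is a homomorphism to an abelian group, so it vanishes on $R'$. For $g\in F$ and $r\in R'$ we get $D(gr)=D(g)+D(r)=D(g)$. So $D$ is defined on $S$. For $a\in R$ and $g\in F$,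
\[
D(g^{-1}ag)=D(g^{-1})g+D(a)g+D(g)=D(a)g,
\]
because $D(g^{-1})=-D(g)g^{-1}$. So $\partial$ is a module homomorphism.

For an exact sequence $1\to N\to G\to Q\to1$ of groups the sequence of $Q$-modules
\[
0\to N/N'\to IG\otimes_{G}\mathbb Z[Q]\to IQ\to0,\qquad \nu N'\mapsto(\nu-1)\otimes1,
\]
is exact \cite[Thm VI.6.3, in right-module form]{HS}. Apply this to $1\to R\to F\to\bar S\to1$. The middle term is $\mathbb Z[\bar S]^n$, with $e_i=(x_i-1)\otimes1$. The first map is $\partial$, and the second one is $e_if\mapsto(x_i-1)f$. This proves the remaining claims; the quotient $\mathbb Z[\bar S]^n/\partial A$ embeds in $\mathbb Z[\bar S]$.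
\end{proof}

We regard $A$ as a submodule of $\mathbb Z[\bar S]^n$ and speak of the coordinates of its elements. For $d=2$, applying $D$ to $x_1x_2=x_2x_1[x_1,x_2]$ gives $e_1x_2+e_2=e_2x_1+e_1+\partial[x_1,x_2]$, so
\begin{equation}\label{eq:c0}
\partial[x_1,x_2]=e_1(x_2-1)-e_2(x_1-1)\qquad(d=2).
\end{equation}

\begin{lemma}\label{lem:domain}
For $m\ge1$ and $K=\mathbb Z,\mathbb Q$ or $\mathbb F_p$, the ring $K[S_{n,m}]$ has no zero divisors. Hence $A$ is a torsion-free $\mathbb Z[\bar S]$-module: $cf=0$ with $c\in A$, $f\in\mathbb Z[\bar S]$ implies $c=0$ or $f=0$.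
\end{lemma}

\begin{proof}
Let $N\lhd H$ be groups such that $K[N]$ has no zero divisors and $H/N$ is torsion-free abelian. Given two nonzero elements of $K[H]$, order the finitely generated free abelian subgroup of $H/N$ generated by the cosets meeting their supports. Let their components in the largest cosets be $ga$ and $hb$ with $g,h\in H$ and $0\neq a,b\in K[N]$. The component of the product in the coset $ghN$ is $(ga)(hb)=gh\,(h^{-1}ah)\,b\ne0$. So $K[H]$ has no zero divisors. Apply this repeatedly to $S_{n,m}^{(i+1)}\lhd S_{n,m}^{(i)}$, starting with the trivial group. The claim on $A$ follows by looking at coordinates.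
\end{proof}

\begin{lemma}[Ore, Tamari]\label{lem:ore}
The ring $\mathbb Z[\bar S]$ is a right Ore domain: for $\alpha,\beta\ne0$ one has $\alpha\,\mathbb Z[\bar S]\cap\beta\,\mathbb Z[\bar S]\neq0$.
\end{lemma}

\begin{proof}
Let $E$ be the union of the supports of $\alpha$ and $\beta$. The solvable group $\bar S$ is amenable, so there is a finite nonempty $\Omega\subseteq\bar S$ with $|E\Omega\cup\Omega|<2|\Omega|$. Write $\mathbb Q[\Omega]$ for the span of $\Omega$. By Lemma~\ref{lem:domain}, $\alpha\mathbb Q[\Omega]$ and $\beta\mathbb Q[\Omega]$ are subspaces of dimension $|\Omega|$ of $\mathbb Q[E\Omega]$, whose dimension is less than $2|\Omega|$. So they intersect nontrivially. Clear denominators.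
\end{proof}

Let $\mathcal K$ be the division ring of right fractions of $\mathbb Z[\bar S]$, and for a right $\mathbb Z[\bar S]$-module $M$ put $\operatorname{rank}M=\dim_{\mathcal K}(M\otimes_{\mathbb Z[\bar S]}\mathcal K)$. Right Ore localization is exact on right modules, so rank is additive on short exact sequences. The kernel of $M\to M\otimes\mathcal K$ is the set of torsion elements, so a torsion-free module of rank $0$ is $0$. Since $A\subseteq\mathbb Z[\bar S]^n$, we have $\operatorname{rank}A\le n$. Hence a subset of $A$ that is \emph{independent} (no nontrivial relation $\sum a_if_i=0$ with $f_i\in\mathbb Z[\bar S]$) has at most $n$ elements.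

\begin{lemma}\label{lem:hopf}
For $m\ge1$ the group $S_{n,m}$ is Hopfian: every surjective endomorphism is an automorphism.
\end{lemma}

\begin{proof}
This is clear for $m=1$. Let $m\ge2$, write $S,A,\bar S$ for $S_{n,m}$, $S_{n,m}^{(m-1)}$, $S_{n,m-1}$, and let $\eta$ be a surjective endomorphism of $S$. It induces a surjective endomorphism $\bar\eta$ of $\bar S$, which is an automorphism by induction. Hence $\ker\eta\subseteq A$. Moreover, $\eta(A)=\eta(S)^{(m-1)}=A$ and $\eta(af)=\eta(a)\bar\eta(f)$. So $\eta|_A$ is a module homomorphism of $A$ onto the module $A$ twisted by $\bar\eta$, which has the same finite rank. By additivity, the kernel has rank $0$. It is torsion-free, so it is $0$.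
\end{proof}

The next lemma is our tool for showing that something vanishes. It says that a nonzero element of a group ring has only finitely many right divisors among the binomials $w_i-1$, if the $w_i$ generate cyclic groups with pairwise trivial intersection.

\begin{lemma}\label{lem:coset}
Let $H$ be a group, $0\neq p\in\mathbb Z[H]$, and let $w_1,w_2,\dots\in H$ satisfy $\langle w_i\rangle\cap\langle w_j\rangle=1$ for $i\ne j$. Then $p\notin\mathbb Z[H](w_i-1)$ for all but finitely many $i$.
\end{lemma}

\begin{proof}
If $p\in\mathbb Z[H](w_i-1)$, the coefficients of $p$ sum to zero over every left coset of $\langle w_i\rangle$, because this holds for $hw_i-h$. So a coset that meets the support of $p$ contains two different elements $g,g'$ of it, and $1\ne g^{-1}g'\in\langle w_i\rangle$. There are finitely many elements $g^{-1}g'\ne1$ of this kind, and each lies in at most one $\langle w_i\rangle$.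
\end{proof}

\section{Centralizers and the derived series}\label{sec:cent}

\begin{lemma}\label{lem:cent}
\begin{enumerate}
\item[(1)] $C_S(a)=A$ for $0\ne a\in A$, and $C_S(g)\cap A=1$ for $g\in S\setminus A$.
\item[(2)] Centralizers of nontrivial elements of $S$ are abelian.
\item[(3)] The subgroups $S^{(i)}$, $1\le i\le d$, are $\emptyset$-definable.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By \eqref{eq:comm}, $a\in A$ and $g\in S$ commute if and only if $a(g-1)=0$. By Lemma~\ref{lem:domain} this means that $a=0$ or $\bar g=1$.

(2) We use induction on the derived length; for the abelian group $S_{n,1}$ the claim is trivial. For a nontrivial element of $A$ the centralizer is $A$. For $g\notin A$, by (1) the group $C_S(g)$ embeds into $C_{\bar S}(\bar g)$, which is abelian by induction.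

(3) The group $S^{(d)}$ is trivial. We claim that $g\in A$ if and only if $g$ commutes with all its conjugates. Elements of $A$ have this property. Let $g\notin A$ and $0\neq a\in A$. Then $a^{-1}ga=g\,[g,a]$ with $[g,a]=a(1-\bar g)\in A$. If this conjugate commuted with $g$, so would $a(1-\bar g)$, and $a(1-\bar g)\in C_S(g)\cap A=1$, which contradicts Lemma~\ref{lem:domain}. So $S^{(d-1)}$ is definable in $S$. The same argument in $S/S^{(d-1)}=S_{n,d-1}$ gives $S^{(d-2)}$, and so on down to $S'$.
\end{proof}

The group $A$ is a huge centralizer. Outside $S'$, in contrast, centralizers are as small as possible, and this is where the integers will come from. Elements of $S$ are called \emph{independent modulo $S'$} if their images in $A_0\cong\mathbb Z^n$ are linearly independent.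

\begin{lemma}\label{lem:cyclic}
If $t\in S\setminus S'$, then $C_S(t)$ is infinite cyclic.
\end{lemma}

\begin{proof}
Let $d=2$. Then $C_S(t)\cap A=1$, so $C_S(t)$ embeds in $A_0$. It is a free abelian group of finite rank at least $1$. Suppose that its rank is at least $2$, and choose $g\in C_S(t)$ such that $g,t$ are independent modulo $S'$. From $D(gt)=D(tg)$ we get
\begin{equation}\label{eq:gt}
D(g)(t-1)=D(t)(g-1)\quad\text{in }\mathbb Z[A_0]^n .
\end{equation}
The elements $t-1$ and $g-1$ are coprime in the factorial ring $\mathbb Z[A_0]$. Indeed, there are members $u,v$ of a basis of $A_0$ with $\bar t=u^i$, $\bar g=u^jv^k$, $i\ge1$ and $k\neq0$. Up to units, the prime factors of $u^i-1$ are the cyclotomic polynomials $\Phi_e(u)$ with $e\mid i$. Modulo $\Phi_e(u)$ the ring becomes a Laurent polynomial ring over $\mathbb Z[\zeta_e]$, with $v$ among its variables, and $u^jv^k-1$ becomes $\zeta_e^jv^k-1\ne0$. So \eqref{eq:gt} gives $D(t)=\delta(t-1)$ with $\delta\in\mathbb Z[A_0]^n$. By \eqref{eq:fox},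
\[
t-1=\sum(x_i-1)D_i(t)=\sum(x_i-1)\delta_i\,(t-1),
\]
hence $1=\sum(x_i-1)\delta_i$. This is impossible, because the right side has augmentation $0$.

Let $d\ge3$. Since $t\notin A$, the group $C_S(t)$ embeds in $C_{\bar S}(\bar t)$, which is infinite cyclic by induction. As $C_S(t)$ contains $t\neq1$, it is infinite cyclic too.
\end{proof}

\begin{definition}
An element $z\in S\setminus S'$ is \emph{good} if $C_S(z)=\langle z\rangle$.
\end{definition}

If $t\notin S'$, then a generator $z$ of $C_S(t)$ is good: $t$ is a power of $z$, so $z\notin S'$ and $C_S(z)\subseteq C_S(t)=\langle z\rangle$. In particular, good elements exist.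

\section{Arithmetic inside the group}\label{sec:arith}

For a good $z$ the group $\langle z\rangle=C_S(z)$ is a definable copy of $(\mathbb Z;+)$. Addition alone is far too weak. We recover divisibility, and from it multiplication.

\subsection{Divisibility and multiplication}

\begin{lemma}\label{lem:div}
Let $t\notin S'$, $C_S(t)=\langle z\rangle$, $u=z^i$, $v=z^j$. Then $i\mid j$ if and only if
\begin{equation}\label{eq:div}
\text{for every } c\in S' \text{ there is } c'\in S' \text{ with } [c,v]\equiv[c',u] \bmod S''.
\end{equation}
\end{lemma}

\begin{proof}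
Let $A_2=S'/S''$. This is the last derived term of $S_{n,2}=S/S''$, a torsion-free $\mathbb Z[A_0]$-module, and \eqref{eq:div} says that $A_2(z^j-1)\subseteq A_2(z^i-1)$. This holds if $i\mid j$, since then $z^j-1$ is a multiple of $z^i-1$.

Conversely, assume \eqref{eq:div}. The image of $z$ in $A_0$ has infinite order. If $i=0$, then $A_2(z^j-1)=0$, and $A_2\ne0$ forces $j=0$. Let $i\ne0$ and take $c=[x_1,x_2]$. By \eqref{eq:c0} for $S_{n,2}$, $z^i-1$ divides both $(x_2-1)(z^j-1)$ and $(x_1-1)(z^j-1)$ in the factorial ring $\mathbb Z[A_0]$. The element $x_1-1$ is prime and does not divide $x_2-1$, so $z^i-1$ divides $z^j-1$. In $\mathbb Z[A_0/\langle z^i\rangle]$ we obtain $z^j=1$, so $z^j\in\langle z^i\rangle$ in $A_0$ and $i\mid j$.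
\end{proof}

Condition \eqref{eq:div} is a first-order condition on $u,v$ by Lemma~\ref{lem:cent}(3). Hence goodness is definable: \emph{$z$ is good if and only if $z\notin S'$ and \eqref{eq:div} holds with $u=z$ for all $v\in C_S(z)$.} Indeed, for $z\notin S'$ let $C_S(z)=\langle s\rangle$ and $z=s^e$. By Lemma~\ref{lem:div} the condition says that $e$ divides every integer, that is, $e=\pm1$.

For good $z$ the structure $(\langle z\rangle;\,\cdot,\,\mid,\,z)\cong(\mathbb Z;+,\mid,1)$ is therefore definable from $z$.

\begin{lemma}[J. Robinson]\label{lem:rob}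
Multiplication is definable in $(\mathbb Z;+,\mid,1)$, and so is the set $\mathbb N$.
\end{lemma}

\begin{proof}
Let $x\notin\{-5,\dots,5\}$. We claim that $y=x(x+1)$ if and only if $x\mid y$, $(x+1)\mid y$, $y$ divides every common multiple of $x$ and $x+1$, and $(x-1)\mid(y-2)$. The first three conditions say that $y=\pm x(x+1)$, because $x$ and $x+1$ are coprime. The sign $+$ satisfies the fourth condition, since $x(x+1)-2=(x-1)(x+2)$. The sign $-$ would give $(x-1)\mid 4$, since $-x(x+1)-2\equiv-4\bmod (x-1)$. This is impossible because $|x-1|\ge5$. The finitely many remaining $x$ are listed. So $x\mapsto x^2=x(x+1)-x$ is definable, and $2xy=(x+y)^2-x^2-y^2$ defines multiplication. By Lagrange's four-square theorem, $\mathbb N$ is the set of sums of four squares.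
\end{proof}

\subsection{Integer variables}

We now allow integers as arguments of definable relations.

\begin{definition}
A relation $\rho(k_1,\dots,k_r;g_1,\dots,g_s)$ between integers and elements of $S$ is \emph{definable} if there is a formula $\psi$ such that for \emph{every} good $z$ and all $k_i\in\mathbb Z$, $g_j\in S$,
\[
\rho(k_1,\dots,k_r;g_1,\dots,g_s)\iff S\models\psi(z,z^{k_1},\dots,z^{k_r},g_1,\dots,g_s).
\]
\end{definition}

So the integer $k$ is coded by $z^k$, and the coded integers are exactly the standard ones. Definable relations are closed under Boolean operations and under quantification over elements of $S$ and over integers, since $\langle z\rangle=C_S(z)$. By Lemma~\ref{lem:rob} every arithmetical relation between integers is definable. A definable relation without integer variables is $\emptyset$-definable, by a formula starting with ``there is a good $z$ such that.'' Words, lists of words and tuples of integers are coded by natural numbers in a fixed computable way. So functions such as ``the length of the $\kappa$-th word,'' ``its $j$-th letter,'' $M^k$ and $k!$ are available.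

A power $z^k$ of the fixed element $z$ is the code of $k$. We also need powers of other good elements.

\begin{lemma}[Transfer]\label{lem:transfer}
The relation ``$w$ is good and $v=w^k$'' between $k\in\mathbb Z$ and $w,v\in S$ is definable.
\end{lemma}

\begin{proof}
We have to define, for good $z,w$ and $u\in\langle z\rangle$, $v\in\langle w\rangle$, the relation ``$u=z^k$ and $v=w^k$ for some $k$.'' The elements $z,w$ are dependent modulo $S'$ if and only if there are $u_1\in C_S(z)\setminus S'$ and $v_1\in C_S(w)$ with $u_1v_1^{-1}\in S'$, so independence is definable.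

Let $z,w$ be independent modulo $S'$ and $u=z^i$, $v=w^j$. We claim that $i=j$ if and only if $uv\in C_S(zw)S'$. If $i=j$, then $uv\equiv(zw)^i$ modulo $S'$. Conversely, $zw\notin S'$, so $C_S(zw)=\langle s\rangle$ and $zw=s^e$ with $e\ne0$. If $uv\equiv s^m$ modulo $S'$, then raising to the power $e$ gives $z^{ei}w^{ej}\equiv(zw)^m$. By independence $ei=m=ej$, so $i=j$.

For arbitrary good $z,w$, compare both with a third good element independent of each of them. Such an element exists: the elements of $A_0$ dependent on $z$, respectively on $w$, form cyclic subgroups. These are proper because $n\ge2$, and a group is not the union of two proper subgroups. Take $t\in S$ with image outside both and a generator of $C_S(t)$; since $t$ is a power of this generator, the image of the generator lies outside both as well.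
\end{proof}

\begin{lemma}[Multiples]\label{lem:mult}
The relation $c'=kc$ between $k\in\mathbb Z$ and $c,c'\in A$ is definable: it holds if and only if
\begin{equation}\label{eq:mult}
\text{for every good } w \text{ there is } b\in A \text{ with } b(w-1)=c(w^k-1) \text{ and } c'-b\in A(w-1).
\end{equation}
\end{lemma}

\begin{proof}
The condition is definable by \eqref{eq:comm} and Lemma~\ref{lem:transfer}. The idea is that $w$ acts as $1$ modulo $w-1$, so the ``quotient'' $(w^k-1)/(w-1)$ acts as $k$. Let $h_k\in\mathbb Z[w^{\pm1}]$ with $w^k-1=h_k(w-1)$; then $h_k-k\in\mathbb Z[w^{\pm1}](w-1)$. As $w\notin A$ and $A$ is torsion-free, $b=ch_k$ is the only possible $b$, and $b-kc\in A(w-1)$. So \eqref{eq:mult} says that $c'-kc\in A(w-1)$ for all good $w$.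

This holds if $c'=kc$. Suppose that it holds and $c'-kc\ne0$. Some coordinate $p\ne0$ of $c'-kc$ lies in $\mathbb Z[\bar S](w-1)$ for all good $w$. Let $w_i$ be a generator of $C_S(x_1^ix_2)$, $i\ge1$. The images of the $w_i$ in $A_0$ are nonzero and pairwise independent, because this is true of the $x_1^ix_2$. Hence $\langle\bar w_i\rangle\cap\langle\bar w_j\rangle=1$ for $i\ne j$, and Lemma~\ref{lem:coset} gives a contradiction.
\end{proof}

\section{Words modulo $A$}\label{sec:words}

To evaluate a word of variable length in a formula we have to code the sequence of values of its prefixes by boundedly many elements. G\"odel coded sequences of integers by their residues. We code a sequence of cosets $uA$ by residues of elements $au$ modulo integers. For this, $au$ modulo $m$ must determine $uA$.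

\begin{definition}
An element $a\in A$ is \emph{rigid} if for all integers $m\ge2$ and all $u,u'\in S$: $a(u-u')\in mA$ implies $uA=u'A$.
\end{definition}

Rigidity is definable by Lemma~\ref{lem:mult}. Rigid elements exist. Indeed, take a nonzero element of $A$ and divide it by the greatest common divisor of all coefficients of its coordinates. The result $a$ lies in $A$, since $\mathbb Z[\bar S]^n/\partial A$ is torsion-free, and $a\notin p\,\mathbb Z[\bar S]^n$ for every prime $p$. If $a(u-u')\in mA$ and $p\mid m$, reduce modulo $p$. As $\mathbb F_p[\bar S]$ has no zero divisors, $\bar u=\bar u'$.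

For $a$ rigid, $N\ge1$, $W\in A$ and $j\ge0$ let
\[
\mathrm{Seq}_{a,N,W}(j,u):\qquad W-au\in\bigl(1+(j+1)N\bigr)A .
\]
This relation is definable, it depends only on the coset $uA$, and it holds for at most one coset $uA$, since the modulus is at least $2$ and $a$ is rigid.

\begin{lemma}\label{lem:seq}
Let $a$ be rigid and $u_0,\dots,u_k\in S$. There are $N\ge1$ and $W\in A$ such that $\mathrm{Seq}_{a,N,W}(j,u_j)$ holds for $0\le j\le k$.
\end{lemma}

\begin{proof}
Let $N=k!$. The moduli $1+(j+1)N$, $0\le j\le k$, are pairwise coprime. Indeed, a prime dividing two of them does not divide $N$, but divides $(j-j')N$ for some $j\neq j'$. So it divides $j-j'$ and hence $k!=N$, a contradiction. Now $W$ exists by the Chinese remainder theorem in the abelian group $A$.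
\end{proof}

Fix a computable enumeration $w_0,w_1,\dots$ of all words in $x_1^{\pm1},\dots,x_n^{\pm1}$. For $\kappa\in\mathbb N$, $u\in S$ and $y\in S^n$ let
\[
\mathrm{Val}(\kappa,u,y):\qquad u\in w_\kappa(y)A .
\]

\begin{lemma}\label{lem:val}
The relation $\mathrm{Val}$ is definable.
\end{lemma}

\begin{proof}
Let $\ell$ be the length of $w_\kappa$. We claim that $\mathrm{Val}(\kappa,u,y)$ holds if and only if there are a rigid $a$, $N\ge1$ and $W\in A$ such that, for $\mathrm{Seq}=\mathrm{Seq}_{a,N,W}$,
\begin{itemize}
\item $\mathrm{Seq}(0,1)$;
\item for all $0\le j<\ell$ and all $u'\in S$: $\mathrm{Seq}(j,u')$ implies $\mathrm{Seq}(j+1,u'y_i^{\varepsilon})$, where $x_i^{\varepsilon}$ is the $(j+1)$-st letter of $w_\kappa$;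
\item $\mathrm{Seq}(\ell,u)$.
\end{itemize}
Since the coded $j$ are standard integers and $\mathrm{Seq}(j,\cdot)$ holds for at most one coset, induction on $j$ shows that the coset at place $j$ is that of the value at $y$ of the $j$-th prefix of $w_\kappa$. So these conditions imply $u\in w_\kappa(y)A$. Conversely, if $u\in w_\kappa(y)A$, choose a rigid $a$ and code the sequence of values of the prefixes by Lemma~\ref{lem:seq}.
\end{proof}

Consequently the condition
\[
\mathrm{Gen}(y):\qquad \forall u\,\exists\kappa\ \mathrm{Val}(\kappa,u,y)
\]
is $\emptyset$-definable. It says that $\bar y$ generates $\bar S$. If it holds, then $\bar x_i\mapsto\bar y_i$ extends to an automorphism of $\bar S=S_{n,d-1}$, by Lemma~\ref{lem:hopf}.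

\section{The module action is definable}\label{sec:action}

Let natural numbers $q$ code the finite lists $((\varepsilon_1,\kappa_1),\dots,(\varepsilon_k,\kappa_k))$ with $k\ge0$, $\varepsilon_j=\pm1$, $\kappa_j\in\mathbb N$, and put
\[
f_q=\sum_{j=1}^k\varepsilon_jw_{\kappa_j}\in\mathbb Z[F].
\]
Every element of $\mathbb Z[F]$ is some $f_q$. Let $f_q(\bar y)\in\mathbb Z[\bar S]$ be its value under $x_i\mapsto\bar y_i$.

\begin{proposition}\label{prop:key}
The relation $c'=c\,f_q(\bar y)$ between $q\in\mathbb N$, $c,c'\in A$ and $y\in S^n$ with $\mathrm{Gen}(y)$ is definable.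
\end{proposition}

\subsection{Derived length two}\label{sec:d2}

\begin{proof}[Proof of Proposition~\ref{prop:key} for $d=2$]
Now $\bar S=A_0$, and $\bar y$ is a basis of $\mathbb Z^n$. So $\mathbb Z[A_0]$ is the ring of Laurent polynomials in $\bar y_1,\dots,\bar y_n$, and evaluation at integers is possible as in Section~\ref{sec:toy}. To avoid denominators, let $e$ be the maximal length of the words in the list $q$ (and $e=0$ for the empty list). With commuting variables $X_i$,
\[
g_q(X)=(X_1\cdots X_n)^e f_q(X_1,\dots,X_n)
\]
is a polynomial with integer coefficients. Let $\kappa(q)$ be the code of the word $(x_1\cdots x_n)^e$. We claim that $c'=cf_q(\bar y)$ if and only if, for all $u$ with $\mathrm{Val}(\kappa(q),u,y)$ and all $M=(M_1,\dots,M_n)\in\mathbb Z_{\ge1}^n$,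
\begin{equation}\label{eq:d2}
c'u-g_q(M)\,c\in\sum_{i=1}^nA(y_i-M_i).
\end{equation}
This condition is definable: $g_q(M)$ and $\kappa(q)$ are computable from $q$ and $M$, and $A(y_i-M_i)=\{y_i^{-1}ay_i-M_ia:a\in A\}$ is definable by Lemma~\ref{lem:mult}.

The elements $u$ in question are those with $\bar u=(\bar y_1\cdots\bar y_n)^e$. They exist, $c'u$ does not depend on the choice of $u$, and $f_q(\bar y)\bar u=g_q(\bar y)$. For any polynomial $g$ over $\mathbb Z$, $g(\bar y)-g(M)$ lies in $\sum\mathbb Z[A_0](y_i-M_i)$. Hence
\[
c\,g_q(\bar y)-g_q(M)\,c\in\sum A(y_i-M_i).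
\]
If $c'=cf_q(\bar y)$, then $c'u=cg_q(\bar y)$ and \eqref{eq:d2} follows. Conversely, if \eqref{eq:d2} holds for all $M$, then $v=c'u-cg_q(\bar y)$ lies in $\sum A(y_i-M_i)$ for all $M\in\mathbb Z_{\ge1}^n$. The coordinates of $v$ are Laurent polynomials in $\bar y$ which vanish at $\bar y=M$ for all $M\in\mathbb Z^n_{\ge1}$, so $v=0$. As $\bar u$ is invertible, $c'=cf_q(\bar y)$.
\end{proof}

\subsection{Derived length at least three: the strategy}

Let $d\ge3$. Sending the $\bar y_i$ to integers now loses the noncommutative part of $\mathbb Z[\bar S]$. Instead we compute $c f_q(\bar y)$ step by step, through the partial sums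
\[
c_j=\sum_{i\le j}\varepsilon_i\,c\,w_{\kappa_i}(\bar y),\qquad c_0=0,\qquad c_k=cf_q(\bar y).
\]
Each step adds $\pm cu$, where $\mathrm{Val}(\kappa_{j+1},u,y)$ holds and $cu$ is the conjugate of $c$ by $u$. So a single step is definable. The problem is to code a sequence $c_0,\dots,c_k$ of elements of $A$. Residues modulo integers do not help: they determined cosets $uA$ by rigidity, but an arbitrary element of $A$ is not determined by its residue modulo one integer. We use moduli of the form $\sigma_j-1$, where $\sigma_0,\sigma_1,\dots$ are the conjugates of an element $\sigma$ under powers of an element $t$. Such moduli are not comaximal, and we prove a Chinese remainder theorem only up to a common factor $R_k$. This factor is a product of variably many terms, and it has to be defined first. Finally, the condition is imposed for \emph{all} $\sigma$ and $t$, and this will determine the elements themselves.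

Let
\[
G=S^{(d-2)},\qquad B=G/A\subseteq\bar S,\qquad T=\bar S/B=S_{n,d-2}.
\]
Since $d\ge3$, we have $G\subseteq S'$, and $B$ is the last derived term of $\bar S=S_{n,d-1}$. By Lemma~\ref{lem:domain}, applied to $\bar S$, $B$ is a torsion-free $\mathbb Z[T]$-module. As a group it is free abelian of rank at least $2$. (For $d=2$ we would have $T=1$, and conjugation by $t$ would not move $\bar\sigma$ at all; this is why that case is separate.)

In the rest of this section, $t$ is a good element and $\sigma\in G\setminus A$. Put $\sigma_l=t^l\bar\sigma t^{-l}\in B$ for $l\in\mathbb Z$, so $\sigma_0=\bar\sigma$, and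
\[
R_k=\prod_{0<|l|\le k}(\sigma_l-1)\in\mathbb Z[B],\qquad k\ge0 .
\]
The $\sigma_l$ commute with each other, and
\begin{equation}\label{eq:shift}
(\sigma_l-1)\,t^{j}=t^{j}(\sigma_{l-j}-1)\qquad(j,l\in\mathbb Z).
\end{equation}

\subsection{Powers of one element, and the factor $R_k$}

\begin{lemma}\label{lem:powers}
Let $r=t(\sigma-1)$ or $r=t^{-1}(\sigma-1)$. The relation $c'=cr^k$ between $k\ge0$, $c,c'\in A$ and $t,\sigma$ is definable: it holds if and only if $c'-M^kc\in A(r-M)$ for all integers $M\ge1$.
\end{lemma}

\begin{proof}
The set $A(r-M)=\{(at^{\pm1})(\sigma-1)-Ma:a\in A\}$ is definable by Lemma~\ref{lem:mult}, so the condition is definable. Since $r^k-M^k=h(r)(r-M)$ with some $h\in\mathbb Z[X]$, we have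
\[
cr^k-M^kc\in A(r-M).
\]
This gives ``$\Rightarrow$''. For ``$\Leftarrow$'' it gives $c'-cr^k\in A(r-M)$ for all $M\ge1$. Looking at coordinates, it remains to show: \emph{if $p\in\mathbb Z[\bar S]$ and for every $M\ge1$ there is $\xi\in\mathbb Z[\bar S]$ with $p=\xi(r-M)$, then $p=0$.} This replaces the evaluation of polynomials in Section~\ref{sec:toy}. There is no evaluation homomorphism now, and we use a grading.

Since $t\notin S'$, there is a homomorphism $\psi:\bar S\to\mathbb Z$ such that $\tau=\psi(t)\ge1$, respectively $\tau=\psi(t^{-1})\ge1$ in the second case. It grades $\mathbb Z[\bar S]$; lower indices on $p$ and $\xi$ denote homogeneous components. As $\sigma\in S'\setminus A$, the element $r$ is nonzero and homogeneous of degree $\tau$. Suppose $p\neq0$, and let $\beta$ be the largest degree in which $p$ has a nonzero component $p_\beta$. Let $p=\xi(r-M)$. As $\mathbb Z[\bar S]$ has no zero divisors, the top component of $\xi r$ is the top component of $\xi$ times $r$, and its degree exceeds all degrees occurring in $M\xi$. So the top degree of $\xi$ is $\beta-\tau$, and $\xi_\beta=0$. Comparing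 components gives $p_i=\xi_{i-\tau}r-M\xi_i$ for all $i$. Multiply this identity for $i=\beta-s\tau$ by $M^{-s}$ and, on the right, by $r^s$, and sum over $s\ge0$. The sum is finite and telescopes:
\[
\sum_{s\ge0}M^{-s}p_{\beta-s\tau}\,r^s
=\sum_{s\ge0}\bigl(M^{-s}\xi_{\beta-(s+1)\tau}r^{s+1}-M^{-(s-1)}\xi_{\beta-s\tau}r^s\bigr)=-M\xi_\beta=0 .
\]
The elements $p_{\beta-s\tau}r^s$ do not depend on $M$. So this is a polynomial in $M^{-1}$ with coefficients in $\mathbb Q[\bar S]$ that vanishes for infinitely many $M$. All its coefficients are zero. The constant one is $p_\beta$, a contradiction.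
\end{proof}

\begin{lemma}\label{lem:Rk}
The relation $c'=cR_k$ between $k\ge0$, $c,c'\in A$ and $t,\sigma$ is definable.
\end{lemma}

\begin{proof}
By \eqref{eq:shift}, $t(\sigma-1)=(\sigma_1-1)t$. Moving all factors $t$ to the right, we get
\[
\bigl(t(\sigma-1)\bigr)^k=\prod_{l=1}^k(\sigma_l-1)\;t^k,\qquad
\bigl(t^{-1}(\sigma-1)\bigr)^k=\prod_{l=1}^k(\sigma_{-l}-1)\;t^{-k},
\]
where the second identity is the first one with $t^{-1}$ in place of $t$. Hence
\[
R_k=\bigl(t(\sigma-1)\bigr)^k\,t^{-k}\,\bigl(t^{-1}(\sigma-1)\bigr)^k\,t^{k}.
\]
The four factors act on $A$ definably, by Lemmas~\ref{lem:powers} and \ref{lem:transfer}.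
\end{proof}

\subsection{Coding sequences of elements of $A$}

By \eqref{eq:shift}, $A(\sigma-1)t^{-j}=At^{-j}(\sigma_j-1)=A(\sigma_j-1)$. So $Wt^j\in A(\sigma-1)$ if and only if $W\in A(\sigma_j-1)$. Fixing $Wt^j$ modulo $A(\sigma-1)$ for $j=0,\dots,k$ therefore means fixing residues of $W$ for the moduli $\sigma_0-1,\dots,\sigma_k-1$. The advantage of the first form is that only $\sigma$ and the powers $t^j$ occur in it.

\begin{lemma}\label{lem:crt}
For all $c_0,\dots,c_k\in A$ there is $W\in A$ with
\[
Wt^j-c_jR_k\in A(\sigma-1)\qquad\text{for } 0\le j\le k .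
\]
\end{lemma}

For $k=1$, where $R_1=(\sigma_1-1)(\sigma_{-1}-1)$, one can take
\[
W=c_0(\sigma_{-1}-1)(\sigma_1-1)+c_1(\sigma_1-1)\,t^{-1}(\sigma-1).
\]
Modulo $A(\sigma-1)$ we have $W\equiv c_0R_1$. In $Wt$ the first term becomes $c_0(\sigma_{-1}-1)t(\sigma-1)\in A(\sigma-1)$, and the second one becomes $c_1(\sigma_1-1)(\sigma_{-1}-1)=c_1R_1$. In general we imitate Lagrange interpolation.

\begin{proof}
Put
\[
\pi_i=\prod_{\substack{0\le l\le k\\ l\neq i}}(\sigma_l-1),\qquad
\rho_i=\prod_{l\in[-k,k]\setminus[-i,k-i]}(\sigma_l-1),\qquad
W=\sum_{i=0}^kc_i\,\rho_i\,t^{-i}\,\pi_i ,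
\]
with $l$ running over integers. Consider the terms of $Wt^j$. If $i\ne j$, then $\pi_i=\pi'(\sigma_j-1)$ with $\pi'\in\mathbb Z[B]$, so $\pi_it^j=\pi't^j(\sigma-1)$ by \eqref{eq:shift}, and the $i$-th term lies in $A(\sigma-1)$. For $i=j$, \eqref{eq:shift} gives
\[
\rho_j\,t^{-j}\pi_jt^j=\rho_j\prod_{\substack{m\in[-j,k-j]\\ m\ne0}}(\sigma_m-1)=R_k ,
\]
so the $j$-th term is $c_jR_k$.
\end{proof}

\subsection{The definition for $d\ge3$}

\begin{proof}[Proof of Proposition~\ref{prop:key} for $d\ge3$]
Let $q$ code $((\varepsilon_1,\kappa_1),\dots,(\varepsilon_k,\kappa_k))$. We claim that $c'=cf_q(\bar y)$ if and only if for all good $t$ and all $\sigma\in G\setminus A$ there is $W\in A$ with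
\begin{enumerate}
\item[(i)] $W\in A(\sigma-1)$;
\item[(ii)] for all $0\le j<k$ and all $u$ with $\mathrm{Val}(\kappa_{j+1},u,y)$:
$\;Wt^{j+1}-Wt^j-\varepsilon_{j+1}(cu)R_k\in A(\sigma-1)$;
\item[(iii)] $Wt^k-c'R_k\in A(\sigma-1)$.
\end{enumerate}
By Lemmas~\ref{lem:cent}(3), \ref{lem:transfer}, \ref{lem:val} and \ref{lem:Rk} this is a definable condition. In (ii), $cu=c\,w_{\kappa_{j+1}}(\bar y)$ for every such $u$.

If $c'=cf_q(\bar y)$, apply Lemma~\ref{lem:crt} to the partial sums $c_0=0,\,c_1,\dots,c_k=c'$.

Conversely, assume the condition and put $v=c'-cf_q(\bar y)$. For every good $t$ and every $\sigma\in G\setminus A$, combining (i), (iii) and the sum of the relations (ii) gives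
\begin{equation}\label{eq:vR}
vR_k\in A(\sigma-1).
\end{equation}
Suppose $v\neq0$. We have $\mathbb Z[\bar S]=\bigoplus_gg\,\mathbb Z[B]$ over a left transversal of $B$, and $R_k,\sigma-1\in\mathbb Z[B]$. So we can compare, in \eqref{eq:vR}, components of coordinates. Let $0\ne p\in\mathbb Z[B]$ be such that $gp$ is a component of a coordinate of $v$. Then $p$ does not depend on $t$ and $\sigma$, and
\begin{equation}\label{eq:pR}
pR_k\in\mathbb Z[B](\sigma-1)\qquad\text{for all good } t \text{ and all } \sigma\in G\setminus A .
\end{equation}

Fix a good $t$ and two members $b_1,b_2$ of a basis of the free abelian group $B$. The elements $b_1b_2^i$, $i\ge1$, generate cyclic subgroups with pairwise trivial intersection, and $B/\langle b_1b_2^i\rangle$ is torsion-free. By Lemma~\ref{lem:coset} there is $\sigma\in G\setminus A$ with $\bar\sigma=b_1b_2^i$ for some $i$ and $p\notin\mathbb Z[B](\sigma-1)$. If $k=0$, then $R_0=1$, and this contradicts \eqref{eq:pR}. Let $k\ge1$. The ring $\mathbb Z[B]/(\bar\sigma-1)=\mathbb Z[B/\langle\bar\sigma\rangle]$ has no zero divisors. So by \eqref{eq:pR} some factor $\sigma_l-1$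 of $R_k$, $0<|l|\le k$, lies in $(\bar\sigma-1)$, which means that $t^l\bar\sigma t^{-l}=\bar\sigma^m$ for some $m\in\mathbb Z$. In the $\mathbb Z[T]$-module $B$ this reads
\[
\bar\sigma\,(t^{-l}-m)=0 .
\]
As $t\notin S'\supseteq G$ and $A_0$ is torsion-free, $t^{-l}\ne1$ in $T$. So $t^{-l}-m\neq0$ in $\mathbb Z[T]$. Since $\bar\sigma$ is a nonzero element of $B$, this contradicts the torsion-freeness of $B$. Hence $v=0$.
\end{proof}

\section{Definability of bases}\label{sec:proofA}

In the smallest case an element of $A$ was named by its coefficient with respect to the generator $[x_1,x_2]$. In general we fix a maximal independent set in $A$. Every element of $A$ then satisfies a linear relation over this set with a nonzero leading coefficient, and it is determined by this relation, because $A$ is torsion-free. Whether a given relation holds for a given word at the basis $x$ is a question of arithmetic. We require that the same relations serve at $y$.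

By Section~\ref{sec:module} there are words $\alpha_1,\dots,\alpha_s\in F^{(d-1)}$ whose images $\tilde\alpha_i=\alpha_i(x)\in A$ form a maximal independent set. For $w\in F^{(d-1)}$ put $\tilde w=w(x)\in A$. By maximality,
\begin{equation}\label{eq:P}
\text{for every } w\in F^{(d-1)} \text{ there are } f\ne0,\ f_1,\dots,f_s\in\mathbb Z[\bar S] \text{ with } \tilde wf=\sum_i\tilde\alpha_if_i .
\end{equation}
Let $\mathrm{Rec}(\kappa,q,q_1,\dots,q_s)$ be the following relation on $\mathbb N$:
\[
w_\kappa\in F^{(d-1)},\qquad f_q(\bar x)\ne0,\qquad \tilde w_\kappa f_q(\bar x)=\sum_i\tilde\alpha_if_{q_i}(\bar x).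
\]

\begin{lemma}\label{lem:rec}
The relation $\mathrm{Rec}$ is arithmetical.
\end{lemma}

\begin{proof}
The sets of words representing elements of $F^{(m)}$ are recursively enumerable, by induction on $m$, since $F^{(m+1)}$ consists of the products of commutators of elements of $F^{(m)}$ and their inverses. A signed sum of words is $0$ in $\mathbb Z[F/F^{(d-1)}]$ if and only if its positive and its negative terms can be matched bijectively so that matched words are equal modulo $F^{(d-1)}$. So equality in $\mathbb Z[F/F^{(d-1)}]=\mathbb Z[\bar S]$ is recursively enumerable, and the condition $f_q(\bar x)\ne0$ is the complement of a recursively enumerable one. By Lemma~\ref{lem:magnus} the last equation of $\mathrm{Rec}$ means $D(w_\kappa)f_q=\sum_iD(\alpha_i)f_{q_i}$ in $\mathbb Z[F/F^{(d-1)}]^n$, and $D$ is computable on words.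
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bases}]
Let $\varphi(y)$ say that $\mathrm{Gen}(y)$ holds and that
\begin{equation}\label{eq:phi}
\forall c\in A\ \ \exists\,\kappa,q,q_1,\dots,q_s:\ \ \mathrm{Rec}(\kappa,q,q_1,\dots,q_s)\ \wedge\ c\,f_q(\bar y)=\sum_i\alpha_i(y)\,f_{q_i}(\bar y).
\end{equation}
Here $\alpha_i(y)\in S^{(d-1)}=A$ is a term of the language. By Lemmas~\ref{lem:cent}(3) and \ref{lem:rec} and Proposition~\ref{prop:key}, this is a definable relation without integer variables, hence expressed by a first-order formula.

\emph{Bases satisfy $\varphi$.} Truth of $\varphi$ is invariant under automorphisms, so we may take $y=x$. Then $\mathrm{Gen}(x)$ holds. Given $c\in A$, write $c=\tilde w_\kappa$ with $w_\kappa\in F^{(d-1)}$ and use \eqref{eq:P}.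

\emph{If $\varphi(y)$ holds, then $y$ is a basis.} Let $\eta:S\to S$ be the endomorphism with $x_i\mapsto y_i$. By $\mathrm{Gen}(y)$ and Lemma~\ref{lem:hopf}, the induced endomorphism $\bar\eta$ of $\bar S$ is an automorphism. Moreover $\eta(af(\bar x))=\eta(a)f(\bar y)$ for $a\in A$ and $f\in\mathbb Z[F]$. Let $c\in A$, and let $\kappa,q,q_1,\dots,q_s$ be as in \eqref{eq:phi}. Then
\begin{equation}\label{eq:star}
c\,f_q(\bar y)=\sum_i\alpha_i(y)f_{q_i}(\bar y)=\eta\Bigl(\sum_i\tilde\alpha_if_{q_i}(\bar x)\Bigr)=\eta\bigl(\tilde w_\kappa f_q(\bar x)\bigr)=w_\kappa(y)\,f_q(\bar y),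
\end{equation}
and $f_q(\bar y)=\bar\eta(f_q(\bar x))\ne0$. By torsion-freeness $c=w_\kappa(y)$. So $A\subseteq\langle y\rangle$, and with $\mathrm{Gen}(y)$ we get $\langle y\rangle=S$. Hence $\eta$ is surjective, and by Lemma~\ref{lem:hopf} it is an automorphism.
\end{proof}

With Section~1 this also completes the proof of Theorem~\ref{thm:perfect}.

\section{All definable relations, and sharpness}\label{sec:proofB}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(1) The orbit of $(w_1(x),\dots,w_m(x))$ is defined by the formula $\exists y\,\bigl(\varphi(y)\wedge\bigwedge_ig_i=w_i(y)\bigr)$ in $g_1,\dots,g_m$. All tuples in an orbit have the same type, so this formula isolates it. Thus $S$ is atomic. A countable atomic structure is the prime model of its theory.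

(2) Let $P$ be $\emptyset$-definable. Then $P$ is $\mathrm{Aut}(S)$-invariant. Equality of words in $S$ is an arithmetical relation (it is even recursively enumerable), so $S$ has an arithmetical copy on codes of words, in which the truth of a fixed formula is arithmetical. So $P$ is arithmetical.

For the converse we need to evaluate words in $S$ itself, not only modulo $A$. We claim that \emph{the relation ``$y$ is a basis and $g=w_\kappa(y)$'' between $\kappa\in\mathbb N$ and $y,g$ is definable.} For a basis $y$ and $0\le i\le d-1$ let $\mathrm{Ev}_i(\kappa,g)$ mean that $w_\kappa\in F^{(i)}$, $g\in S^{(i)}$ and $g=w_\kappa(y)$. We define $\mathrm{Ev}_i$ by descending induction on $i$; the claim is the case $i=0$.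

We have $\mathrm{Ev}_{d-1}(\kappa,g)$ if and only if $g\in A$ and there are $q,q_1,\dots,q_s$ with $\mathrm{Rec}(\kappa,q,q_1,\dots,q_s)$ and $g\,f_q(\bar y)=\sum_i\alpha_i(y)f_{q_i}(\bar y)$. Indeed, if such numbers exist, then $g=w_\kappa(y)$ as in \eqref{eq:star}. Conversely, if $g=w_\kappa(y)$ with $w_\kappa\in F^{(d-1)}$, take $q,q_1,\dots,q_s$ from \eqref{eq:P} and apply the automorphism $x\mapsto y$.

Let $i\le d-2$. An element of $S^{(i)}$ is determined by its commutators with two suitable elements. Fix words $\beta_1,\beta_2\in F^{(i)}$ with $[\beta_1,\beta_2]\notin F^{(d)}$; they exist since $F^{(i+1)}\not\subseteq F^{(d)}$. Let $\kappa_1,\kappa_2$ be codes, computed from $\kappa$, of the words $[w_\kappa,\beta_1]$ and $[w_\kappa,\beta_2]$. We claim that $\mathrm{Ev}_i(\kappa,g)$ holds if and only if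
\[
w_\kappa\in F^{(i)},\quad g\in S^{(i)},\quad \mathrm{Ev}_{i+1}\bigl(\kappa_\nu,[g,\beta_\nu(y)]\bigr)\ \text{ for }\nu=1,2 .
\]
The condition is necessary. Suppose it holds and put $h=w_\kappa(y)$. For $\nu=1,2$ we have $[g,\beta_\nu(y)]=[h,\beta_\nu(y)]$, that is, $g^{-1}\beta_\nu(y)^{-1}g=h^{-1}\beta_\nu(y)^{-1}h$, so $hg^{-1}$ commutes with $\beta_\nu(y)$. If $hg^{-1}\ne1$, then $\beta_1(y)$ and $\beta_2(y)$ lie in the centralizer of $hg^{-1}$, which is abelian by Lemma~\ref{lem:cent}(2). So $[\beta_1,\beta_2](y)=1$, and as $y$ is a basis, $[\beta_1,\beta_2]\in F^{(d)}$, a contradiction. Hence $g=h$, which proves the claim.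

Now let $P\subseteq S^m$ be $\mathrm{Aut}(S)$-invariant such that $P^*=\{(\kappa_1,\dots,\kappa_m):(w_{\kappa_1}(x),\dots,w_{\kappa_m}(x))\in P\}$ is arithmetical. By invariance, $(g_1,\dots,g_m)\in P$ if and only if there are a basis $y$ and $(\kappa_1,\dots,\kappa_m)\in P^*$ with $g_i=w_{\kappa_i}(y)$ for all $i$. So $P$ is $\emptyset$-definable.

(3) If $n\ge1$ and $d=1$, or if $n=1$, then $S_{n,d}=\mathbb Z^k$ with $k\ge1$ (namely $k=n$, respectively $k=1$). By Szmielew's theorem (Baur--Monk), every formula $\theta(y)$ is equivalent in $\mathbb Z^k$ to a Boolean combination of conditions $\sum k_iy_i=0$ and $m\mid\sum k_iy_i$ with $k_i\in\mathbb Z$, $m\ge1$. Let $N\ge1$ be a common multiple of the moduli $m$ that occur. Then $y$ and $(1+N)y$ satisfy the same of these conditions. If $y$ is a basis, $(1+N)y$ is not one. So the set of bases is not $\emptyset$-definable.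
\end{proof}

\begin{thebibliography}{9}

\bibitem{HS}
Hilton--Stammbach, \emph{A Course in Homological Algebra}.

\bibitem{Plotkin}
Boris Plotkin, \emph{Algebraic logic and logical geometry in arbitrary varieties of algebras}, arXiv:1205.6235 (2012).

\end{thebibliography}

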